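# Smashing ideals that no point can see

Throughout, rings are commutative with $1$, $\mathrm D(R)$ is the derived category of a ring $R$, and $\otimes$ between objects of $\mathrm D(R)$ is the derived tensor product $\otimes^{\mathbf L}_R$. We write $\mathbb D=\mathbb Z[1/2]$ for the dyadic rationals, $\mathbb D_{\ge0}=\mathbb D\cap[0,\infty)$ and $\mathbb D_{>0}=\mathbb D\cap(0,\infty)$.

## 1. Dyadic roots over a one-point spectrum

Let $K$ be a field. Let $A$ be the $K$-algebra with basis $u^d$, for $d\in\mathbb D$ with $0\le d\le 1$, and multiplication
$$u^d\,u^{d'}=\begin{cases}u^{d+d'} & d+d'\le 1,\\ 0& d+d'>1.\end{cases}$$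
So $u=u^1$ is nonzero, has all dyadic roots, and satisfies $u^2=0$. Let $\mathfrak m$ be the span of the $u^d$ with $d>0$. Each $u^d$ with $d>0$ is nilpotent, so every element of $\mathfrak m$ is nilpotent. Since $A/\mathfrak m=K$ is a field, $A$ is local and $\mathfrak m$ is its only prime ideal. Thus $\operatorname{Spec}A$ is a point.

Two computations about $\mathfrak m$ can be done by hand.

First, $\mathfrak m^2=\mathfrak m$, because $u^d=(u^{d/2})^2$.

Second, $\mathfrak m$ is flat. Consider the sequence of free modules
$$A\xrightarrow{\,u^{1/2}\,}A\xrightarrow{\,u^{1/4}\,}A\xrightarrow{\,u^{1/8}\,}\cdots,\tag{1}$$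
with stages numbered $n=0,1,2,\dots$, and map stage $n$ to $\mathfrak m$ by $1\mapsto u^{2^{-n}}$. These maps are compatible, since $2^{-n}=2^{-n-1}+2^{-n-1}$. The images $u^{2^{-n}}A$ exhaust $\mathfrak m$. If $a$ in stage $n$ goes to $0$ in $\mathfrak m$, then $a$ is a combination of monomials $u^d$ with $d+2^{-n}>1$. In stage $m\ge n$ such a monomial becomes $u^{d+2^{-n}-2^{-m}}$, which is $0$ once $m$ is so large that $d+2^{-n}-2^{-m}>1$. Hence $\mathfrak m$ is the colimit of (1), and a filtered colimit of free modules is flat.

Consequently $\mathfrak m\otimes K=\mathfrak m/\mathfrak m^2=0$ in $\mathrm D(A)$, with no higher Tor. Tensoring the triangle $\mathfrak m\to A\to K\to\Sigma\mathfrak m$ with $K$ gives $K\otimes K\cong K$. Put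
$$\mathcal S=\{X\in\mathrm D(A): K\otimes X=0\}.$$
This subcategory is closed under triangles, coproducts and tensoring with any object. It contains $\mathfrak m\ne0$, and it does not contain $K$. It contains no nonzero perfect complex: if $P\neq0$ is perfect and $H^i(P)$ is its highest nonzero cohomology, then $H^i(P)$ is finitely generated and $H^i(K\otimes P)=K\otimes_AH^i(P)$, which is nonzero by Nakayama.

So over a ring with one prime ideal there is an ideal $\mathcal S$ strictly between $0$ and $\mathrm D(A)$, and perfect complexes do not detect it. Ideals of this type (the definition is in Section 2) form a lattice, and this lattice contains more than $\operatorname{Spec}A$ shows. Is it nevertheless the lattice of open sets of *some* space, with points that we have not yet found?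

## 2. Smashing ideals, frames and points

**Definition (rigidly-compactly generated).** A tt-category $\mathcal T$ is a triangulated category with a compatible symmetric monoidal product $\otimes$ and unit $\mathbf 1$. It is *rigidly-compactly generated* if it is compactly generated, $\otimes$ preserves coproducts in each variable, and the compact objects coincide with the rigid (strongly dualizable) objects and form a tensor subcategory $\mathcal T^c$ containing $\mathbf1$.

For a ring $R$, the category $\mathrm D(R)$ is rigidly-compactly generated, with compact $=$ rigid $=$ perfect. A rigid object $a$ has a dual $a^\vee$ with maps $\mathrm{ev}:a\otimes a^\vee\to\mathbf1$ and $\mathrm{coev}:\mathbf1\to a^\vee\otimes a$ satisfying the triangle identities. One of these says that $a\xrightarrow{a\otimes\mathrm{coev}}a\otimes a^\vee\otimes a\xrightarrow{\mathrm{ev}\otimes a}a$ is the identity.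

A *localizing* subcategory is a triangulated subcategory closed under coproducts, and $\mathrm{Loc}(\mathcal X)$ is the smallest one containing $\mathcal X$. A localizing subcategory $\mathcal S$ *admits a Bousfield localization* if every $t$ sits in a triangle $s\to t\to l\to\Sigma s$ with $s\in\mathcal S$ and $l\in\mathcal S^\perp=\{l:\operatorname{Hom}(s,l)=0\text{ for all }s\in\mathcal S\}$. The localization functor is $t\mapsto l$.

**Definition (smashing ideal).** A localizing tensor ideal $\mathcal S\subseteq\mathcal T$ is *smashing* if its Bousfield localization functor commutes with coproducts. Equivalently, $\mathcal S$ is generated by a left idempotent $e$ fitting into an *idempotent triangle*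
$$e\to\mathbf1\to f\to\Sigma e,\qquad e\otimes f=0 .$$

We use the following standard fact: a smashing ideal $\mathcal S$ with triangle $e\to\mathbf1\to f$ is
$$\mathcal S=\{t:f\otimes t=0\}=\{t:e\otimes t\to t\text{ is an isomorphism}\},\tag{2}$$
and every idempotent triangle defines a smashing ideal in this way. We call $f$ the right idempotent. Tensoring the triangle with $e$ and with $f$ shows that $e\otimes e\to e$ and $f\to f\otimes f$ are isomorphisms. In Section 1 the triangle $\mathfrak m\to A\to K$ is idempotent, and $\mathcal S$ is its smashing ideal.

**Definition (frame).** A *frame* is a partially ordered set with all joins and finite meets in which $a\wedge\bigvee b_i=\bigvee(a\wedge b_i)$. The open sets $\mathcal O(X)$ of a space $X$ form a frame. A frame is *spatial* if it is isomorphic to some $\mathcal O(X)$.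

By a theorem of Balmer–Krause–Stevenson, the smashing ideals of a rigidly-compactly generated $\mathcal T$, ordered by inclusion, form a frame. We denote it $\mathrm{Sm}(\mathcal T)$. Its bottom is $0$ and its top is $\mathcal T$.

**Definition (point).** A *point* of a frame $L$ is a map $p:L\to\{0,1\}$ preserving finite meets (including the top) and arbitrary joins (including the bottom).

In $\mathcal O(X)$ each $x\in X$ gives the point $W\mapsto[x\in W]$, with value $1$ if $x\in W$ and $0$ otherwise. For instance, the chain $0<s<1$ is $\mathcal O(X)$ for a two-point space, and it has two points, distinguished by $p(s)=0$ or $p(s)=1$. If $L\cong\mathcal O(X)$ and $U\not\le V$, choose $x\in U\setminus V$. So in a spatial frame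
$$U\not\le V\ \Longrightarrow\ \text{some point }p\text{ has }p(U)=1,\ p(V)=0.\tag{3}$$
In particular, every nonzero $U$ in a spatial frame has $p(U)=1$ for some $p$.

Conversely, suppose that $L$ satisfies (3), and let $X$ be the set of points of $L$. The map $W\mapsto\{p:p(W)=1\}$ sends finite meets to intersections and joins to unions, so its image is a topology on $X$. By (3) the map is injective. Hence $L$ is isomorphic to this topology, and $L$ is spatial. A frame is therefore spatial exactly when it has enough points to separate its elements.

The question of the talk comes from Juan Omar Gómez, Maurcio Medina-Barcenas, Greg Stevenson, Bernardo Villarreal and Ángel Zaldivar-Corichi, "Geometric purity and the frame of smashing ideals", arXiv:2601.20744 (2026): *if $\mathcal T$ is rigidly-compactly generated, is $\mathrm{Sm}(\mathcal T)$ spatial?* The answer is no in general. We prove the following three theorems.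

**Theorem 1.** For every nonzero commutative ring $K$ there is a commutative $K$-algebra $B$, free as a $K$-module, and a smashing ideal $\mathcal S_0\neq0$ of $\mathrm D(B)$ such that $p(\mathcal S_0)=0$ for every point $p$ of $\mathrm{Sm}(\mathrm D(B))$. Hence $\mathrm{Sm}(\mathrm D(B))$ is not spatial.

**Theorem 2.** (a) If $K$ is a field, then $B$ is local with nil maximal ideal and residue field $K$, so $\operatorname{Spc}\mathrm D(B)^c$ is one point. If moreover $K$ is countable, so is $B$.
(b) If $K$ is a field, there is also an integral domain $R\supseteq K$ with $\mathrm{Sm}(\mathrm D(R))$ not spatial.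

**Theorem 3.** Let $\mathcal T$ be rigidly-compactly generated and let $\mathcal S,\mathcal S'$ be smashing ideals with idempotent triangles $e\to\mathbf1\to f$ and $e'\to\mathbf1\to f'$.
(a) Suppose there is a map $g:c\to\mathbf1$ with $c$ compact, factoring through $e\to\mathbf1$, such that $c^{\otimes n}\xrightarrow{g^{\otimes n}}\mathbf1\to f'$ is nonzero for all $n\ge1$. Then some point $p$ has $p(\mathcal S)=1$ and $p(\mathcal S')=0$.
(b) This applies whenever $\mathcal S$ is generated by compact objects and $\mathcal S\not\subseteq\mathcal S'$.
In particular, if every pair $\mathcal S\not\subseteq\mathcal S'$ admits such a $g$, then $\mathrm{Sm}(\mathcal T)$ is spatial.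

Here $\operatorname{Spc}$ denotes the space of prime thick tensor ideals.

We prove Theorem 3 first. It is the natural attempt at a positive answer, and the place where it stops shows what a counterexample must contain.

## 3. Orthogonals, intersections and joins of smashing ideals

For a smashing ideal $\mathcal W$ write $e_{\mathcal W}\to\mathbf1\to f_{\mathcal W}$ for its idempotent triangle.

**Orthogonals.** We claim that $\mathcal W^\perp=\{t: t\to f_{\mathcal W}\otimes t\text{ is an isomorphism}\}$. Write $e,f$ for the idempotents and $\eta:\mathbf1\to f$.

Let $s\in\mathcal W$ and $h:s\to f\otimes t$. By naturality, the composite of $h$ with $\eta\otimes f\otimes t:f\otimes t\to f\otimes f\otimes t$ equals $(f\otimes h)\circ(\eta\otimes s)$, which factors through $f\otimes s=0$. Since $\eta\otimes f\otimes t$ is an isomorphism, $h=0$. So $f\otimes t\in\mathcal W^\perp$ for every $t$.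

Conversely, let $t\in\mathcal W^\perp$. Then $e\otimes t\to t$ is zero because $e\otimes t\in\mathcal W$, so $\Sigma e\otimes t$ is a direct summand of $f\otimes t$. Tensoring with $e$, we see that $\Sigma e\otimes e\otimes t\cong\Sigma e\otimes t$ is a summand of $e\otimes f\otimes t=0$. Hence $e\otimes t=0$ and $t\cong f\otimes t$.

**Inclusions.** Let $\mathcal W\subseteq\mathcal W'$. The map $e_{\mathcal W}\to\mathbf1\to f_{\mathcal W'}$ factors through $e_{\mathcal W}\otimes f_{\mathcal W'}=0$, so it is zero. Hence $e_{\mathcal W}\to\mathbf1$ factors through $e_{\mathcal W'}\to\mathbf1$. Also, $\mathbf1\to f_{\mathcal W'}$ extends along $\mathbf1\to f_{\mathcal W}$ to a map $f_{\mathcal W}\to f_{\mathcal W'}$. This extension is unique, because $\operatorname{Hom}(\Sigma e_{\mathcal W},f_{\mathcal W'})=0$ by the description of orthogonals. By uniqueness these maps compose correctly for $\mathcal W\subseteq\mathcal W'\subseteq\mathcal W''$.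

**Intersections.** The intersection $\mathcal W\cap\mathcal W'$ is smashing with left idempotent $e_{\mathcal W}\otimes e_{\mathcal W'}$, so it is the meet $\mathcal W\wedge\mathcal W'$. Indeed, complete $e_{\mathcal W}\otimes e_{\mathcal W'}\to\mathbf1$ to a triangle with third term $f''$. Tensoring $e_{\mathcal W}\otimes e_{\mathcal W'}\to\mathbf1$ with $e_{\mathcal W}\otimes e_{\mathcal W'}$ gives an isomorphism, because $e\otimes e\to e$ is one for both factors. So $e_{\mathcal W}\otimes e_{\mathcal W'}\otimes f''=0$, and the triangle is idempotent. If $t$ lies in both ideals, then $e_{\mathcal W}\otimes e_{\mathcal W'}\otimes t\to t$ is an isomorphism. Conversely, if this map is an isomorphism, then $t$ lies in both ideals because they are ideals.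

**(J) Joins.** *If $(\mathcal S_i)$ is a family of smashing ideals of a rigidly-compactly generated $\mathcal T$, then $\bigvee\mathcal S_i=\mathrm{Loc}(\bigcup\mathcal S_i)$.*

This is in Balmer–Krause–Stevenson; here is a proof. Put $\mathcal S^\circ=\mathrm{Loc}(\bigcup\mathcal S_i)$, and let $e_i,f_i$ be the idempotents of $\mathcal S_i$.

It is an ideal: for fixed $t$ the class $\{s:s\otimes t\in\mathcal S^\circ\}$ is localizing and contains every $\mathcal S_i$, hence contains $\mathcal S^\circ$.

It is generated by a set, namely the objects $e_i\otimes d$ with $d$ in a skeleton of $\mathcal T^c$: for each $i$ the class of $t$ with $e_i\otimes t\in\mathrm{Loc}(e_i\otimes d: d)$ is localizing and contains all compact objects, so it is $\mathcal T$, and every object of $\mathcal S_i$ is isomorphic to some $e_i\otimes t$. A localizing subcategory of $\mathcal T$ generated by a set of objects admits a Bousfield localization (Neeman; Krause, *Localization theory for triangulated categories*).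

Its right orthogonal is $\bigcap_i\mathcal S_i^\perp=\bigcap_i\{t:t\cong f_i\otimes t\}$, which is closed under coproducts. So coproducts of localization triangles are again localization triangles, the localization functor commutes with coproducts, and $\mathcal S^\circ$ is smashing.

Finally, a smashing ideal containing all $\mathcal S_i$ is localizing, so it contains $\mathcal S^\circ$. Hence $\mathcal S^\circ$ is the join. $\square$

## 4. Points from residue fields, and points from Zorn's lemma

To prove spatiality one must produce points. For $\mathrm D(R)$ the first candidates come from primes.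

**Residue field points.** Let $\mathfrak p$ be a prime of $R$ with residue field $\kappa$, and put $p_{\mathfrak p}(\mathcal W)=1$ if and only if $\kappa\otimes e_{\mathcal W}\neq0$. This is a point, for the following reasons.

In $\mathrm D(\kappa)$ we have $(\kappa\otimes e_{\mathcal W})\otimes_\kappa(\kappa\otimes f_{\mathcal W})=0$, so by Künneth over a field one of the two factors vanishes. If $\kappa\otimes e_{\mathcal W}\ne0$, then $\kappa\otimes f_{\mathcal W}=0$, so $\kappa\in\mathcal W$. Conversely, $\kappa\in\mathcal W$ gives $\kappa\otimes e_{\mathcal W}\cong\kappa\neq0$. So $p_{\mathfrak p}(\mathcal W)=1$ if and only if $\kappa\in\mathcal W$, and $p_{\mathfrak p}$ is monotone with $p_{\mathfrak p}(\mathcal T)=1$ and $p_{\mathfrak p}(0)=0$. Binary meets are intersections, so they are preserved. For joins, suppose $p_{\mathfrak p}(\mathcal W_i)=0$ for all $i$. Then $\kappa\otimes e_{\mathcal W_i}=0$, so every $\mathcal W_i$ lies in the kernel of $\kappa\otimes-$. This kernel is localizing, so by (J) it contains $\bigvee\mathcal W_i$, and $p_{\mathfrak p}(\bigvee\mathcal W_i)=0$.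

For the ring $A$ of Section 1 the only residue field is $K$, and $K\otimes\mathfrak m=0$. So the only residue field point takes the value $0$ on $\mathcal S\neq0$. Residue fields do not suffice.

The more flexible construction is Zorn's lemma. To separate $\mathcal S$ from $\mathcal S'$, one looks for a meet-prime ideal containing $\mathcal S'$ but not $\mathcal S$, chosen maximal outside a suitable filter. This is Theorem 3(a), which we now prove.

**Step 1: the filter.** The purpose of this step is to define the family that $\mathcal Q$ must avoid, and to check that it is a filter. In an idempotent triangle, a map $h:d\to\mathbf1$ factors through $e_{\mathcal W}\to\mathbf1$ if and only if $d\to\mathbf1\to f_{\mathcal W}$ is zero. Let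
$$\mathcal F=\{\mathcal W:\ g^{\otimes n}\text{ factors through }e_{\mathcal W}\to\mathbf1\text{ for some }n\ge1\}.\tag{4}$$
It is upward closed: if $\mathcal W\subseteq\mathcal W'$, then $e_{\mathcal W}\to\mathbf1$ factors through $e_{\mathcal W'}\to\mathbf1$ by Section 3. It is closed under binary meets: if $g^{\otimes n}$ factors through $e_{\mathcal W}$ and $g^{\otimes m}$ through $e_{\mathcal W'}$, then $g^{\otimes(n+m)}$ factors through $e_{\mathcal W}\otimes e_{\mathcal W'}\to\mathbf1$, which is the left idempotent of $\mathcal W\wedge\mathcal W'$. This is why powers of $g$ must be allowed in (4).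

By hypothesis $\mathcal S\in\mathcal F$ (take $n=1$). Also $\mathcal S'\notin\mathcal F$, because every composite $c^{\otimes n}\to\mathbf1\to f'$ is nonzero.

**Step 2: $\mathcal F$ is inaccessible by directed joins.** This step is needed for Zorn's lemma, and it is where compactness of $c$ enters. Let $(\mathcal W_i)$ be a directed family with join $\mathcal W\in\mathcal F$. We show that some $\mathcal W_i\in\mathcal F$.

Let $h=g^{\otimes n}:d=c^{\otimes n}\to\mathbf1$ factor as $d\xrightarrow{k}e_{\mathcal W}\to\mathbf1$. Here $d$ is compact. For $j\in\mathbb Z$ put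
$$\Gamma_j(t)=\operatorname{colim}_i\operatorname{Hom}(\Sigma^jd,\ f_{\mathcal W_i}\otimes t),$$
with transition maps induced by the canonical maps $f_{\mathcal W_i}\to f_{\mathcal W_{i'}}$ of Section 3. Filtered colimits are exact, so each $\Gamma_j$ is homological. It preserves coproducts because $d$ is compact and $f_{\mathcal W_i}\otimes-$ preserves coproducts. Shifting $t$ shifts $j$, so $\{t:\Gamma_j(t)=0\text{ for all }j\}$ is localizing. It contains each $\mathcal W_{i_0}$, since $f_{\mathcal W_i}\otimes t=0$ for $t\in\mathcal W_{i_0}$ and $i\ge i_0$. By (J) it contains $\mathcal W=\mathrm{Loc}(\bigcup\mathcal W_i)$, and in particular $e_{\mathcal W}$. So $\Gamma_0(e_{\mathcal W})=0$, which means that for some $i$ the composite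
$$d\xrightarrow{k}e_{\mathcal W}\to f_{\mathcal W_i}\otimes e_{\mathcal W}$$
is zero. By the triangle $e_{\mathcal W_i}\otimes e_{\mathcal W}\to e_{\mathcal W}\to f_{\mathcal W_i}\otimes e_{\mathcal W}$, the map $k$ factors through $e_{\mathcal W_i}\otimes e_{\mathcal W}\to e_{\mathcal W}$. The composites $e_{\mathcal W_i}\otimes e_{\mathcal W}\to e_{\mathcal W}\to\mathbf1$ and $e_{\mathcal W_i}\otimes e_{\mathcal W}\to e_{\mathcal W_i}\to\mathbf1$ agree. Hence $h$ factors through $e_{\mathcal W_i}\to\mathbf1$, and $\mathcal W_i\in\mathcal F$.

**Step 3: a meet-prime ideal.** This step produces the point. Consider the smashing ideals that contain $\mathcal S'$ and are not in $\mathcal F$. Among them is $\mathcal S'$, and by Step 2 the join of a nonempty chain of them is again one of them. By Zorn's lemma there is a maximal one, $\mathcal Q$. Since $\mathcal S\in\mathcal F$ and $\mathcal F$ is upward closed, $\mathcal T\in\mathcal F$, so $\mathcal Q\ne\mathcal T$.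

Suppose $\mathcal W_1\wedge\mathcal W_2\le\mathcal Q$ with $\mathcal W_1,\mathcal W_2\not\le\mathcal Q$. By maximality $\mathcal Q\vee\mathcal W_1$ and $\mathcal Q\vee\mathcal W_2$ are in $\mathcal F$. By distributivity and Step 1,
$$\mathcal Q=\mathcal Q\vee(\mathcal W_1\wedge\mathcal W_2)=(\mathcal Q\vee\mathcal W_1)\wedge(\mathcal Q\vee\mathcal W_2)\in\mathcal F,$$
a contradiction. So $\mathcal Q$ is meet-prime.

Define $p(\mathcal W)=1$ if and only if $\mathcal W\not\le\mathcal Q$. The top has value $1$ and the bottom has value $0$. Binary meets are preserved because $\mathcal Q$ is meet-prime, and joins are preserved because $\bigvee\mathcal W_i\le\mathcal Q$ if and only if every $\mathcal W_i\le\mathcal Q$. So $p$ is a point. We have $p(\mathcal S')=0$. If $p(\mathcal S)=0$, then $\mathcal S\le\mathcal Q$, and upward closure would give $\mathcal Q\in\mathcal F$, a contradiction. So $p(\mathcal S)=1$, and (a) is proved.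

**Step 4: compactly generated ideals.** This step proves (b) by taking $g$ to be an evaluation map. Let $\mathcal S$ be generated by compact objects with $\mathcal S\not\subseteq\mathcal S'$. The generators cannot all lie in $\mathcal S'$, so there is a compact $a\in\mathcal S$ with $a\otimes f'\neq0$. Let $g=\mathrm{ev}:c=a\otimes a^\vee\to\mathbf1$. The object $c$ is compact and lies in $\mathcal S$, so $c\to\mathbf1\to f$ factors through $c\otimes f=0$. Hence $g$ factors through $e\to\mathbf1$.

Suppose $c^{\otimes n}\to\mathbf1\to f'$ is zero for some $n\geq1$. Tensor with $f'$: the composite of $g^{\otimes n}\otimes f'$ with the isomorphism $f'\to f'\otimes f'$ is zero, so $g^{\otimes n}\otimes f'=0$. By the triangle identity $g\otimes a$ is a split epimorphism. After permuting factors, $g^{\otimes n}\otimes a^{\otimes n}$ is $(g\otimes a)^{\otimes n}$, so $g^{\otimes n}\otimes a^{\otimes n}\otimes f'$ is a split epimorphism onto $a^{\otimes n}\otimes f'$. It is also zero, so $a^{\otimes n}\otimes f'=0$.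

The same identity shows that $a$ is a retract of $a\otimes a^\vee\otimes a$. Therefore $a^{\otimes r}$ is a retract of $a^{\otimes(r+1)}\otimes a^\vee$ for $r\ge1$, and $a^{\otimes(r+1)}\otimes f'=0$ implies $a^{\otimes r}\otimes f'=0$. Descending from $r+1=n$ we reach $a\otimes f'=0$, a contradiction. So (a) applies.

**Step 5: the last assertion.** If every pair $\mathcal S\not\subseteq\mathcal S'$ admits such a $g$, then by (a) the frame satisfies (3). By the converse shown in Section 2 it is spatial. $\blacksquare$

**Where this stops.** Take $\mathrm D(A)$ from Section 1, with $\mathcal S$ as there and $\mathcal S'=0$, so that $f'=\mathbf1=A$. Let $g:c\to A$ be any map from a compact object that factors through $\mathfrak m\to A$. Since $\mathfrak m$ is the sequential colimit (1), the map $c\to\mathfrak m$ factors through some stage $n$. Thus $g=u^{2^{-n}}g'$ for some $g':c\to A$, and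
$$g^{\otimes N}=u^{N2^{-n}}\,g'^{\otimes N}=0\qquad\text{for } N>2^n .$$
The zero map factors through every left idempotent, so the zero ideal lies in $\mathcal F$, and Step 1 fails at $\mathcal S'\notin\mathcal F$. This does not show that $\mathcal S$ has no point, only that the construction gives none.

It does locate the difficulty. If $\mathrm{Sm}(\mathcal T)$ is not spatial, there are $\mathcal S\not\subseteq\mathcal S'$ that no point separates. By (b), $\mathcal S$ is not compactly generated. By (a), every $g$ from a compact object through $e$ has a tensor power that vanishes in $f'$. So we look for a counterexample near $A$: dyadic roots together with nilpotence.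

## 5. A frame with no points: measurable sets modulo null sets

To see how an element can have no point, look at a frame outside algebra. Let $L$ be the measurable subsets of $[0,1)$ modulo null sets. It is a complete Boolean algebra, hence a frame. For $n\ge1$ let $G_n$ be the set of the $2^n$ dyadic intervals $[k2^{-n},(k+1)2^{-n})$, and for $g\in G_n$ let $s_g$ be the complement of $g$. Two things hold.

- The meet $\bigwedge_{g\in G_n}s_g$ is $0$, since removing all intervals of level $n$ removes everything.
- If $H$ is an infinite set of dyadic intervals, then $\bigvee_{g\in H}s_g=1$. The intersection of the intervals in $H$ has measure at most the infimum of their lengths, which is $0$ because each level is finite.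

Let $p$ be a point of $L$. By the first fact, for each $n$ some $g_n\in G_n$ has $p(s_{g_n})=0$. By the second fact, $1=p(\bigvee_ns_{g_n})=\bigvee_np(s_{g_n})=0$. So $L\ne0$ has no points at all. In brief, a point would have to lie in ever smaller intervals, but the intersection of those is null.

The argument uses only the frame axioms. We isolate it in a form that will be used twice.

**Lemma 1.** Let $L$ be a frame, let $G=\bigsqcup_{n\ge1}G_n$ with every $G_n$ finite and nonempty, and let $s,s_g\in L$ $(g\in G)$ satisfy $s\le\bigvee_{g\in H}s_g$ for every infinite $H\subseteq G$. If $p$ is a point with $p(s)=1$, then $p\big(\bigwedge_{g\in G_n}s_g\big)=1$ for some $n$.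

*Proof.* Let $Z=\{g:p(s_g)=0\}$. If $Z$ were infinite, then $1=p(s)\le\bigvee_{g\in Z}p(s_g)=0$. So $Z$ is finite, and it meets only finitely many $G_n$. Choose $n$ with $G_n\cap Z=\emptyset$. Since $G_n$ is finite and $p$ preserves finite meets, $p(\bigwedge_{G_n}s_g)=1$. $\square$

So we want a ring whose derived category contains smashing ideals $\mathcal S_0\neq0$ and $\mathcal S_g$ with $\mathcal S_0\le\bigvee_H\mathcal S_g$ for all infinite $H$ and $\bigwedge_{G_n}\mathcal S_g=0$ for all $n$. Next we need a supply of smashing ideals for which such relations can be read off from ring elements.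

## 6. Idempotents from systems of dyadic roots

Let $K$ be a nonzero ring, let $C=K[u^d:d\in\mathbb D_{\ge0}]$ be the monoid ring of $\mathbb D_{\ge0}$, and let $I=(u^d:d>0)=\bigcup_nu^{2^{-n}}C$. Each $u^{2^{-n}}$ is a nonzerodivisor, so $u^{2^{-n}}C$ is free of rank one and $I$ is flat. In terms of the generators $u^{2^{-n}}$ the inclusions read
$$I=\operatorname{colim}\big(C\xrightarrow{u^{1/2}}C\xrightarrow{u^{1/4}}C\to\cdots\big).\tag{5}$$
Also $I^2=I$, since $u^d=(u^{d/2})^2$. Hence $I\otimes C/I=I/I^2=0$, and $I\to C\to C/I\to\Sigma I$ is an idempotent triangle in $\mathrm D(C)$.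

Now let $\phi:C\to A'$ be a ring homomorphism and put $a_d=\phi(u^d)$, so that $a_da_{d'}=a_{d+d'}$. The exact tensor functor $-\otimes^{\mathbf L}_CA'$ turns this triangle into an idempotent triangle
$$e_\phi\to A'\to f_\phi\to\Sigma e_\phi$$
in $\mathrm D(A')$, where $e_\phi=I\otimes_CA'$ is a flat $A'$-module in degree $0$. The module $e_\phi$ is generated by $\varepsilon_d:=u^d\otimes1$ for $d>0$, with
$$\varepsilon_d=a_{d-d'}\,\varepsilon_{d'}\quad(0<d'<d),\qquad e_\phi\to A',\ \varepsilon_d\mapsto a_d .\tag{6}$$
For $K$ a field and $\phi:C\to A$, $u^d\mapsto u^d$ (zero for $d>1$), formula (5) becomes (1), so $e_\phi=\mathfrak m$ and we recover Section 1.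

The next lemma translates vanishing of tensor products into statements about multiplications.

**Lemma 2.** For $X\in\mathrm D(A')$: $e_\phi\otimes X=0$ if and only if multiplication by $a_d$ is zero on $X$ for all $d\in\mathbb D_{>0}$.

*Proof.* Assume $e_\phi\otimes X=0$. Multiplication by $a_d$ on $A'$ is the composite $A'\xrightarrow{1\mapsto\varepsilon_d}e_\phi\to A'$. Tensoring with $X$, we see that $a_d:X\to X$ factors through $e_\phi\otimes X=0$.

Conversely, assume that all $a_d$ with $d>0$ act as zero. By flatness $H^i(e_\phi\otimes X)=e_\phi\otimes_{A'}H^i(X)$. By (5) this is the colimit of $H^i(X)\xrightarrow{a_{1/2}}H^i(X)\xrightarrow{a_{1/4}}\cdots$. All these maps vanish, so the colimit is $0$ for each $i$. $\square$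

## 7. A monoid in which every root costs a whole unit

We want elements with dyadic roots, $x$ and $y_g$ for $g\in G$, giving idempotents $e_0$ and $e_g$. Lemma 2 tells us what to ask for.

To get $\mathcal S_0\le\bigvee_H\mathcal S_g$, an object on which the $y_g$, $g\in H$, act as zero should have all $x^d$, $d>0$, acting as zero. It suffices that $y_g$ divides $x^{w(g)}$, say
$$x^{w(g)}=z_g\,y_g,\tag{7}$$
with weights $w(g)\in\mathbb D_{>0}$ that become arbitrarily small on $H$. To get $\bigotimes_{G_n}e_g=0$ we want $\prod_{g\in G_n}y_g^s=0$ for every $s>0$, however small. To get $e_0\neq0$ it suffices that $x\neq0$.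

These demands pull against each other. Multiplying (7) over $G_n$ gives $x^{\sum w(g)}=\prod z_g\prod y_g=0$. If $\sum_{G_n}w(g)\le1$, then $x$ would be a multiple of this power of $x$ and would vanish. So each block needs total weight greater than $1$. We take total weight $2$.

**The ring $B$.** Let $K$ be a nonzero commutative ring. For $n\ge1$ let $G_n$ be a set with $2^{n+1}$ elements, let $G=\bigsqcup_nG_n$, and put $w(g)=2^{-n}$ for $g\in G_n$. Let $V$ be the $\mathbb Q$-vector space with basis $x$ and $y_g$ $(g\in G)$, and put
$$z_g:=w(g)\,x-y_g .$$
Let $M\subset V$ be the additive submonoid generated by $dx$ and $dy_g$ ($d\in\mathbb D_{\ge0}$, $g\in G$) and the $z_g$. The elements of $M$ are the finite sums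
$$m=\alpha x+\sum_g\beta_gy_g+\sum_gc_gz_g,\qquad\alpha,\beta_g\in\mathbb D_{\ge0},\ c_g\in\mathbb Z_{\ge0}.\tag{8}$$
The expression (8) need not be unique, but the coordinates of $m$ in $V$ are. Its $x$-coefficient is
$$\lambda(m)=\alpha+\sum_gc_gw(g)\ \ge0,\tag{9}$$
and its $y_g$-coefficient is $\beta_g-c_g$. Note that $z_g$ enters only with *integer* multiplicity, so we have not adjoined roots of $z_g$.

Let $E=\{m\in M:x-m\in M\}$, the elements that divide $x$ in the monoid $M$. If $m,m'\in M$ and $m+m'\in E$, then $x-m=(x-m-m')+m'\in M$, so $m\in E$. In other words, once an element is outside $E$, adding elements of $M$ keeps it outside. So the $K$-span $J$ of $\{[m]:m\in M\setminus E\}$ is an ideal of the monoid ring $K[M]$. Put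
$$B:=K[M]/J .$$
It is $K$-free with basis $[m]$, $m\in E$. Both $0$ and $x$ lie in $E$, so $B\neq0$ and $[x]\ne0$. Write $x^d=[dx]$, $y_g^d=[dy_g]$, and, by abuse, $z_g=[z_g]$ in $B$. Since $w(g)x=z_g+y_g$ in $M$, relation (7) holds in $B$. For $G=\emptyset$ and $K$ a field the same recipe gives $E=\{dx:0\le d\le1\}$ and the ring $A$ of Section 1.

The following lemma says which products of the $y_g$ survive: there is a budget of $1$, and $y_g^s$ costs $\lceil s\rceil w(g)$.

**Lemma 3.** Let $s_g\in\mathbb D_{\ge0}$, almost all zero. Then $\prod_gy_g^{s_g}\neq0$ in $B$ if and only if $\sum_g\lceil s_g\rceil w(g)\le1$. In particular, $\prod_{g\in G_n}y_g^s=0$ for every $n$ and every $s\in\mathbb D_{>0}$.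

*Proof.* The product is $[\sum s_gy_g]$, so it is nonzero if and only if $x-\sum s_gy_g\in M$. Suppose this element is written as in (8). The $y_g$-coefficients give $-s_g=\beta_g-c_g$, so $c_g\ge s_g$, and $c_g\ge\lceil s_g\rceil$ because $c_g$ is an integer. The $x$-coefficient gives $1=\alpha+\sum c_gw(g)\ge\sum\lceil s_g\rceil w(g)$.

Conversely, if $\sum\lceil s_g\rceil w(g)\le1$, then
$$x-\sum_gs_gy_g=\Big(1-\sum_g\lceil s_g\rceil w(g)\Big)x+\sum_g(\lceil s_g\rceil-s_g)\,y_g+\sum_g\lceil s_g\rceil z_g\ \in M .$$
For the last claim, the cost of $\prod_{g\in G_n}y_g^s$ is at least $\sum_{g\in G_n}w(g)=2^{n+1}2^{-n}=2>1$. $\square$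

**Why $z_g$ gets no roots.** Suppose we had also put $dz_g$ into $M$ for all $d\in\mathbb D_{\ge0}$. Then for $0<s\le\frac12$
$$x-s\sum_{g\in G_n}y_g=(1-2s)\,x+\sum_{g\in G_n}s\,z_g$$
would lie in $M$, and $\prod_{g\in G_n}y_g^s$ would be nonzero. Rounding up to integers is what makes small roots of $y_g$ as expensive as $y_g$ itself.

## 8. A nonzero smashing ideal without points: proof of Theorem 1

In $\mathrm D(B)$ let $e_0$ be the idempotent of Section 6 for $u^d\mapsto x^d$, and let $e_g$ be the one for $u^d\mapsto y_g^d$. Let $\mathcal S_0$ and $\mathcal S_g$ be the corresponding smashing ideals.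

**Step 1: $\mathcal S_0\neq0$.** This step makes sure that there is something to be missed by the points. By (6) the map $e_0\to B$ sends $\varepsilon_1$ to $x=[x]\neq0$. So $e_0\ne0$, and $e_0\in\mathcal S_0$.

**Step 2: $\bigotimes_{g\in G_n}e_g=0$ and $\bigwedge_{g\in G_n}\mathcal S_g=0$ for every $n$.** This step supplies the vanishing of block meets. The set $G_n$ is finite and each $e_g$ is a flat module in degree $0$. So $\bigotimes_{g\in G_n}e_g$ is the ordinary tensor product of modules, again flat and in degree $0$, generated by the elements $\bigotimes_g\varepsilon^{(g)}_{s_g}$ with $s_g\in\mathbb D_{>0}$. Here $\varepsilon^{(g)}_d$ denotes the generator $\varepsilon_d$ of $e_g$.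

Put $s=\min_gs_g$. By (6) each $\varepsilon^{(g)}_{s_g}$ is a multiple of $\varepsilon^{(g)}_s$, so the generator is a multiple of $\omega_s:=\bigotimes_g\varepsilon^{(g)}_s$. Again by (6), $\varepsilon^{(g)}_s=y_g^{s/2}\varepsilon^{(g)}_{s/2}$, so
$$\omega_s=\Big(\prod_{g\in G_n}y_g^{s/2}\Big)\,\omega_{s/2}=0$$
by Lemma 3. All generators vanish, so the tensor product is $0$. If $t$ lies in the meet, then $t\in\mathcal S_g$ for all $g\in G_n$, and applying (2) repeatedly, $t\cong\big(\bigotimes_{g\in G_n}e_g\big)\otimes t=0$.

**Step 3: $\mathcal S_0\le\bigvee_{g\in H}\mathcal S_g$ for every infinite $H\subseteq G$.** This step supplies the other hypothesis of Lemma 1. We show that every smashing ideal containing the $\mathcal S_g$, $g\in H$, contains $\mathcal S_0$.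

Let $\mathcal S$ be such an ideal and $f$ its right idempotent. For $g\in H$ we have $e_g\in\mathcal S$, so $e_g\otimes f=0$, and by Lemma 2 $y_g$ acts as $0$ on $f$. By (7), $x^{w(g)}=z_gy_g$ acts as $0$ on $f$. Let $d\in\mathbb D_{>0}$. Each $G_n$ is finite and $H$ is infinite, so some $g\in H$ has $w(g)\le d$. Then $x^d=x^{d-w(g)}x^{w(g)}$ acts as $0$ on $f$. Since $d$ was arbitrary, Lemma 2 gives $e_0\otimes f=0$, so $e_0\in\mathcal S$. As $\mathcal S$ is an ideal and every $t\in\mathcal S_0$ is isomorphic to $e_0\otimes t$, we get $\mathcal S_0\subseteq\mathcal S$.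

**Step 4: no point takes the value $1$ on $\mathcal S_0$.** This step combines the previous ones. Let $p$ be a point of $\mathrm{Sm}(\mathrm D(B))$ with $p(\mathcal S_0)=1$. By Step 3, Lemma 1 applies to $\mathcal S_0$ and $(\mathcal S_g)$, so $p(\bigwedge_{g\in G_n}\mathcal S_g)=1$ for some $n$. By Step 2 this meet is the bottom element $0$, and $p(0)=0$, a contradiction. So $p(\mathcal S_0)=0$ for every point $p$, although $\mathcal S_0\neq0$. By (3) the frame $\mathrm{Sm}(\mathrm D(B))$ is not spatial. $\blacksquare$

**Remark (other weights).** Let $G$ be any set with weights $w:G\to\mathbb D_{>0}$, and form the ring in the same way. The proofs above give $\bigwedge_F\mathcal S_g=0$ for each finite $F$ with $\sum_Fw>1$, and $\mathcal S_0\le\bigvee_H\mathcal S_g$ for each $H$ with $\inf_Hw=0$. So the ring works whenever $\sum_{w(g)<\epsilon}w(g)>1$ for all $\epsilon>0$. Indeed, if $p(\mathcal S_0)=1$, then $\{g:p(\mathcal S_g)=0\}$ has weights bounded below by some $\epsilon>0$, while $\{g:w(g)<\epsilon\}$ contains a finite $F$ with $\sum_Fw>1$. Then $p(\bigwedge_F\mathcal S_g)=1$ although the meet is $0$. For example, blocks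 of $2^n$ elements of weight $2^{-n}$ also work, as in Section 5.

## 9. The ring $B$ is local with nil maximal ideal: proof of Theorem 2(a)

Let $K$ be a field and let $\mathfrak m_B\subset B$ be the span of the $[m]$ with $0\neq m\in E$.

**Step 1: $\mathfrak m_B$ is an ideal with quotient $K$.** For this we show that $M$ has no nonzero invertible elements. Let $m,-m\in M$. By (9), $\lambda(m)\ge0$ and $\lambda(-m)=-\lambda(m)\ge0$, so $\lambda(m)=0$. In (8) for $m$ this forces $\alpha=0$ and all $c_g=0$, so $m=\sum\beta_gy_g$ with $\beta_g\ge0$. In the same way $-m$ has nonnegative $y$-coefficients. Hence $m=0$.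

So if $0\neq m\in E$ and $m'\in E$, then $m+m'\ne0$, and $[m][m']$ is either $0$ or a basis element of $\mathfrak m_B$. Thus $\mathfrak m_B$ is an ideal, and $B/\mathfrak m_B=K$.

**Step 2: each $[m]$ with $0\neq m\in E$ is nilpotent.** This step will make $\mathfrak m_B$ nil. Suppose $[m]^N=[Nm]\neq0$ for all $N\ge1$, so that $x-Nm\in M$ for all $N$. By (9), $0\le\lambda(x-Nm)=1-N\lambda(m)$ for all $N$, so $\lambda(m)=0$. As in Step 1, $m=\sum\beta_gy_g$ with $\beta_g\ge0$.

Write $x-Nm$ as in (8) with coefficients $\alpha',\beta'_g,c'_g$. Its $y_g$-coefficient is $-N\beta_g=\beta'_g-c'_g$, so $c'_g\ge N\beta_g$. Its $x$-coefficient is $1$, so $1\ge c'_gw(g)\ge N\beta_gw(g)$. This holds for all $N$, so $\beta_g=0$ for every $g$, and $m=0$, a contradiction.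

**Step 3: conclusion.** This step assembles the claims. The ideal $\mathfrak m_B$ is generated by nilpotent elements, hence is nil, and so it is contained in every prime. Since $B/\mathfrak m_B=K$ is a field, $\mathfrak m_B$ is maximal. Therefore $B$ is local with residue field $K$, and $\operatorname{Spec}B$ is one point. By Thomason's classification of thick tensor ideals, $\operatorname{Spc}\mathrm D(B)^c\cong\operatorname{Spec}B$ is a point. The set $G$ is countable, so $M$ is generated by countably many elements and is countable. If $K$ is countable, then so is $B$. $\blacksquare$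

## 10. An integral domain: proof of Theorem 2(b)

Let $K$ be a field and $R=K[M]$. We no longer divide by $J$. The block meets need not vanish now, so we compare $\mathcal S_0$ with their join instead of with $0$, and we use base change to $B$ to show that $\mathcal S_0$ is not below that join.

**Step 1: $R$ is a domain containing $K$.** This step checks the ring-theoretic claim. We have $R\subseteq K[V]$. The additive group of $V$ can be totally ordered compatibly with addition: well-order a basis of $V$ and order vectors lexicographically by their coefficients. For two nonzero elements of $K[V]$ with largest terms $a[v]$ and $b[v']$, the term $ab[v+v']$ of the product is nonzero and cannot cancel. So $K[V]$ is a domain, and hence so is $R$.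

**Step 2: what points of $\mathrm{Sm}(\mathrm D(R))$ must satisfy.** The aim is to show that if the frame were spatial, $\mathcal S^R_0$ would lie below the join of block meets. Define $e_0^R,e_g^R$ and $\mathcal S_0^R,\mathcal S_g^R$ in $\mathrm D(R)$ as in Section 8, from $u^d\mapsto[dx]$ and $u^d\mapsto[dy_g]$ in $R$. Relation (7) holds already in $R=K[M]$, since $w(g)x=z_g+y_g$ in $M$. Step 3 of Section 8 used only (7), Lemma 2 and the weights, so $\mathcal S_0^R\le\bigvee_{g\in H}\mathcal S_g^R$ for every infinite $H\subseteq G$. Put
$$\mathcal Q=\bigvee_{n\ge1}\ \bigwedge_{g\in G_n}\mathcal S_g^R .$$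
If $p$ is a point with $p(\mathcal S_0^R)=1$, then Lemma 1 gives $p(\bigwedge_{G_n}\mathcal S_g^R)=1$ for some $n$, hence $p(\mathcal Q)=1$. So no point takes the value $1$ on $\mathcal S_0^R$ and $0$ on $\mathcal Q$. If $\mathrm{Sm}(\mathrm D(R))$ were spatial, (3) would give $\mathcal S^R_0\subseteq\mathcal Q$.

**Step 3: base change to $B$ separates $\mathcal S_0^R$ from $\mathcal Q$.** This step refutes that inclusion. Let $\Phi=-\otimes_R^{\mathbf L}B:\mathrm D(R)\to\mathrm D(B)$, an exact coproduct-preserving tensor functor. The homomorphisms $C\to B$ used in Section 8 are the composites $C\to R\to B$, so $\Phi(e^R_g)=e_g$ and $\Phi(e_0^R)=e_0$.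

Let $t\in\bigwedge_{g\in G_n}\mathcal S_g^R$. Then $t\cong\big(\bigotimes_{g\in G_n}e_g^R\big)\otimes t$, so $\Phi(t)\cong\big(\bigotimes_{g\in G_n}e_g\big)\otimes\Phi(t)=0$ by Step 2 of Section 8. Thus every block meet lies in $\ker\Phi$. This kernel is localizing, so by (J) we get $\mathcal Q\subseteq\ker\Phi$. On the other hand $\Phi(e_0^R)=e_0\neq0$ by Step 1 of Section 8. So $e_0^R\in\mathcal S_0^R$ is not in $\mathcal Q$, and $\mathcal S_0^R\not\subseteq\mathcal Q$. Hence $\mathrm{Sm}(\mathrm D(R))$ is not spatial. $\blacksquare$
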